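# Cameron's algebra of a permutation group: when is a degree-one element prime?

## 1. Products of symmetric groups, where the algebra is a polynomial ring

Let $G$ be a permutation group on an infinite set $\Omega$, acting on the right, and let $K$ be a field of characteristic zero. Write $[E]^n$ for the set of $n$-element subsets of a set $E$. For $n\ge 0$ let $V_n$ be the space of all functions $f:[\Omega]^n\to K$ that are $G$-invariant, that is, $f(X\sigma)=f(X)$ for all $\sigma\in G$. So a member of $V_n$ is a function on the set of orbits of $G$ on $n$-subsets, and $V_0\cong K$. Cameron's algebra is $A(G)=\bigoplus_{n\ge0}V_n$, with the product of $f\in V_m$ and $h\in V_n$ given by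
$$(fh)(X)=\sum_{Y\subseteq X,\ |Y|=m}f(Y)\,h(X\setminus Y)\qquad (X\in[\Omega]^{m+n}) \tag{1}$$
and extended bilinearly. It is commutative, and it is associative because either bracketing of a triple product is the sum over all ordered ways of cutting $X$ into three pieces of the right sizes. The identity is the constant $1\in V_0$. In degree one, (1) says $(fh)(\{x,y\})=f(x)h(y)+f(y)h(x)$.

Let $\varepsilon\in V_1$ be the function with value $1$ on every point. An element $p$ of $A(G)$ is **prime** if it is nonzero, not a unit, and whenever $p$ divides $ab$ it divides $a$ or $b$. The question, stated as a conjecture in Julian D. Gilbey, "Permutation group algebras", arXiv:math/0112173 (2001), is this: *if $G$ has no finite orbits, is $\varepsilon$ prime in $A(G)$?*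

Here is a case where we can compute everything. Let $\Omega=\Delta_1\sqcup\dots\sqcup\Delta_r$ with every $\Delta_i$ infinite, and let $G=\operatorname{Sym}(\Delta_1)\times\dots\times\operatorname{Sym}(\Delta_r)$.

**Proposition 0.** For this $G$, the algebra $A(G)$ is the polynomial ring $K[x_1,\dots,x_r]$, where $x_i\in V_1$ is the indicator function of $\Delta_i$, and every nonzero $c\in V_1$ is prime.

**Proof.** Two finite sets are in the same $G$-orbit exactly when they meet each $\Delta_i$ in the same number of points. So $V_n$ has as basis the functions $\chi_a$, for $a\in\mathbb Z_{\ge0}^r$ with $\sum a_i=n$, where $\chi_a(X)=1$ if $|X\cap\Delta_i|=a_i$ for all $i$ and $\chi_a(X)=0$ otherwise. All such $a$ occur because the $\Delta_i$ are infinite. If $X$ has type $a+b$, it has $\prod_i\binom{a_i+b_i}{a_i}$ subsets of type $a$, and each has complement of type $b$. Hence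
$$\chi_a\chi_b=\prod_i\binom{a_i+b_i}{a_i}\,\chi_{a+b},\qquad\text{and so}\qquad x_1^{a_1}\cdots x_r^{a_r}=\Bigl(\prod_i a_i!\Bigr)\chi_a .$$
In characteristic zero the factorials are invertible, so the monomials in the $x_i$ form a basis of $A(G)$. A nonzero $c\in V_1$ is a nonzero linear form. After a linear change of variables it is a variable, and the quotient by it is a polynomial ring in $r-1$ variables, which is a domain. $\square$

Both hypotheses are visible here. Characteristic zero made the factorials invertible; Section 10 shows what happens without it. As for finite orbits, let $\Omega=\{o\}\sqcup\Delta$ with $\Delta$ infinite and $G=\operatorname{Sym}(\Delta)$ fixing $o$. With $y$ the indicator of $\{o\}$ and $x$ that of $\Delta$, the same computation gives $A(G)=K[x,y]/(y^2)$ and $\varepsilon=x+y$. Now $y^2=0$ is divisible by $\varepsilon$, while $y$ is not, since the degree-one part of $\varepsilon A(G)$ is $K\varepsilon$. So $\varepsilon$ is not prime.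

What changes for a general $G$ without finite orbits? The spaces $V_n$ may be infinite-dimensional, and we have no presentation of $A(G)$; all we know is that the functions are invariant. In Proposition 0 we had one homomorphism, the quotient map, that kills $c$ and lands in a domain that we recognize. In general we shall use many homomorphisms that kill $c$. Each lands in an algebra with zero divisors, and the work lies in showing that the images we care about still have a nonzero product.

## 2. The theorems, the ambient algebra, and four textbook facts

Throughout, $\Omega$ is infinite, and $\operatorname{char}K=0$ except in Section 10.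

**Theorem A.** If $G$ has no finite orbits, then every nonzero $c\in V_1$ is a prime element of $A(G)$. In particular $\varepsilon$ is prime.

**Theorem B.** Let $G$ be any permutation group on $\Omega$ and let $c\in V_1$ have infinite support (for example $c=\varepsilon$). The following are equivalent: (i) $G$ has no finite orbits; (ii) $c$ is prime in $A(G)$; (iii) the ideal $cA(G)$ is radical.

Two further results, Theorem C and Corollary D, come in Sections 8 and 9.

**The ambient algebra.** For a set $E$ let $B_n(E)$ be the space of *all* functions $[E]^n\to K$, and let $B(E)=\bigoplus_nB_n(E)$ with the product (1). It is again a commutative, associative, graded algebra. If $E'\subseteq E$, restricting functions to subsets of $E'$ is an algebra homomorphism $B(E)\to B(E')$, because (1) computes $(fh)(X)$ from subsets of $X$ only. Put $B=B(\Omega)$ and $B_n=B_n(\Omega)$. The group $G$ acts on $B$ by graded algebra automorphisms $f^\sigma(X)=f(X\sigma)$, and $A(G)$ is the algebra of fixed elements. Write $\operatorname{supp}f=\{X:f(X)\ne0\}$.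

The algebra $B(E)$ has plenty of zero divisors: if $f$ is the indicator function of a single nonempty set $O$, then $f^2=0$, since no set is the disjoint union of two copies of $O$.

We use four facts.

**Fact 1 (infinite Ramsey theorem).** If $J$ is infinite, $r\ge1$, and $[J]^r$ is colored with finitely many colors, there is an infinite $I\subseteq J$ such that $[I]^r$ has only one color.

**Fact 2 (B. H. Neumann's lemma,** *Groups covered by permutable subsets*, J. London Math. Soc. 29 (1954)**).** A group is not a finite union of cosets of subgroups of infinite index.

We need this for right cosets, and the proof is short. Suppose $G$ is the union of finitely many right cosets of distinct infinite-index subgroups $H_1,\dots,H_r$; use induction on $r$. For $r=1$ this contradicts infinite index. For $r\ge2$, some coset $H_rx$ is not in the list, as $H_r$ has infinite index. It is disjoint from the listed cosets of $H_r$, so it is covered by the listed cosets of $H_1,\dots,H_{r-1}$. Any coset $H_ry=(H_rx)x^{-1}y$ is then covered by finitely many right cosets of $H_1,\dots,H_{r-1}$. Replacing each listed coset of $H_r$ in this way, we cover $G$ by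 finitely many cosets of $H_1,\dots,H_{r-1}$, against the induction hypothesis.

**Fact 3.** Every countable field of characteristic $0$ embeds in $\mathbb C$. (Send a countable transcendence basis over $\mathbb Q$ to algebraically independent complex numbers, then extend over the remaining algebraic extension, as $\mathbb C$ is algebraically closed.)

**Fact 4 (projective dimension theorem; only for Corollary D).** Over an algebraically closed field, closed subvarieties of $\mathbb P^N$ of dimensions $d$ and $e$ with $d+e\ge N$ have a common point.

## 3. Divisibility by $c$ as a system of linear equations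

Our first task is a usable test for whether $c$ divides $f$. Fix $c\in B_1$ such that $\Omega_1=\{\omega:c(\omega)\ne0\}$ is infinite, and put $\Omega_0=\Omega\setminus\Omega_1$. No group is involved yet.

Start by hand. In degree one, $f\in B_1$ is a multiple of $c$ iff $f$ vanishes on $\Omega_0$ and $f/c$ is constant on $\Omega_1$, that is,
$$f(z)=0\ \ (z\in\Omega_0),\qquad c(y)f(x)-c(x)f(y)=0\ \ (x,y\in\Omega_1).$$
In degree two, take $c=\varepsilon$. Then $f=\varepsilon h$ means $f(\{x,y\})=h(x)+h(y)$, and this forces
$$f(\{x,y\})-f(\{x,t\})-f(\{z,y\})+f(\{z,t\})=0$$
for distinct $x,y,z,t$. If we read sets as products of their points, the left side is "$f$ evaluated at $(x-z)(y-t)$". So the conditions look like evaluation at products of degree-one conditions. We now make this precise and show that there are no other conditions.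

**Chains and the map $\partial$.** Let $M_n$ be the vector space with basis $[\Omega]^n$, and $M=\bigoplus_nM_n$. Identify a finite set $X$ with the monomial $\prod_{\omega\in X}\omega$ in $K[\Omega]/(\omega^2:\omega\in\Omega)$; then $M$ is this algebra, and disjoint sets multiply to their union. A function $f\in B_n$ extends uniquely to a linear form on $M_n$, and $B_n$ is the full dual of $M_n$. Define
$$\partial X=\sum_{x\in X}c(x)\,(X\setminus x),\qquad \partial:M_n\to M_{n-1}\ (n\ge 1),\qquad \partial|_{M_0}=0 .$$
For $h\in B_{n-1}$, formula (1) gives
$$(ch)(X)=\sum_{x\in X}c(x)h(X\setminus x)=h(\partial X), \tag{2}$$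
so multiplication by $c$ is the transpose of $\partial$. If $\xi,\zeta\in M$ involve disjoint sets of points, then $\partial(\xi\zeta)=(\partial\xi)\zeta+\xi\,\partial\zeta$; for monomials this is clear from the definition, and both sides are bilinear.

**Definition (atoms and tableaux).** An *atom* is an element of $M_1$ of one of two forms: a point $z\in\Omega_0$, or $c(y)x-c(x)y$ with $x\ne y$ in $\Omega_1$. Its *support* is $\{z\}$, respectively $\{x,y\}$. A *tableau* of size $n$ is a set $S$ of $n$ atoms with pairwise disjoint supports, and $e_S=\prod_{p\in S}p\in M_n$. For the empty tableau, $e_\emptyset=1$.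

For example, if $c=\varepsilon$, then $\{x-z,\;y-t\}$ is a tableau of size $2$ and $e_S=xy-xt-zy+zt$, as above. Each atom satisfies $\partial p=0$, since $c(y)c(x)-c(x)c(y)=0$ and $c(z)=0$ for $z\in\Omega_0$. By the product rule $\partial e_S=0$ for every tableau.

**Lemma 1.** (a) $\partial:M_n\to M_{n-1}$ is surjective for $n\ge1$; hence multiplication by $c$ on $B$ is injective. (b) $\ker(\partial|_{M_n})$ is spanned by the $e_S$ with $S$ a tableau of size $n$.

For instance, with $c=\varepsilon$ and $n=2$, a point $y$ is $\partial\bigl(\tfrac12(ya+yb-ab)\bigr)$ for any $a\neq b$ different from $y$. The denominator $2$ already shows that characteristic matters.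

**Proof.**

**Step 1: reduction to $c=1$.** The aim is to remove $\Omega_0$ and the weights $c(x)$. Every $\xi\in M$ is uniquely $\xi=\sum_Z\xi_ZZ$, where $Z$ runs over finite subsets of $\Omega_0$ and $\xi_Z$ involves only points of $\Omega_1$. Since $c=0$ on $\Omega_0$, $\partial\xi=\sum_Z(\partial\xi_Z)Z$. So if (a) holds for $\Omega_1$, then a set $YZ$ with $Y\subseteq\Omega_1$, $Z\subseteq\Omega_0$ and $Y=\partial\xi$ equals $\partial(\xi Z)$, and (a) holds for $\Omega$. Also $\partial\xi=0$ iff all $\partial\xi_Z=0$. If (b) holds for $\Omega_1$, each $\xi_Z$ is then a combination of $e_S$ with $S$ in $\Omega_1$, and $e_SZ=e_{S\cup Z}$, where the points of $Z$ are atoms. So we may assume $\Omega=\Omega_1$. Now put $\hat x=x/c(x)$ and $\hat X=\prod_{x\in X}\hat x$. Then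
$$\partial\hat X=\Bigl(\prod_{y\in X}c(y)\Bigr)^{-1}\sum_{x\in X}c(x)(X\setminus x)=\sum_{x\in X}\widehat{X\setminus x},$$
and $c(y)x-c(x)y=c(x)c(y)(\hat x-\hat y)$. So in the basis of the $\hat X$ the map is the one for $c=1$, and atoms are rescaled. We assume $c=1$ from here on; atoms are, up to scalars, the differences $x-y$.

**Step 2: injectivity when sets are big.** For finite $F\subset\Omega$ with $|F|=N$, let $M_n(F)$ be the span of $[F]^n$, and on $M(F)=\bigoplus_n M_n(F)$ let $UX=\sum_{y\in F\setminus X}X\cup y$. We compare $\partial U$ and $U\partial$ on $X$ with $|X|=j$. In $\partial UX$, we add a point $y\notin X$ and remove a point; removing $y$ itself gives $X$ back in $N-j$ ways, and otherwise we get $(X\setminus z)\cup y$ for $z\in X$, $y\in F\setminus X$. In $U\partial X$ we remove $z\in X$ and add a point; adding $z$ back gives $X$ in $j$ ways, and otherwise we get the same sets $(X\setminus z)\cup y$. Hence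
$$\partial U-U\partial=(N-2j)\,\mathrm{id}\quad\text{on }M_j(F). \tag{3}$$
Let $\xi\in M_n(F)$ with $\partial\xi=0$ and $k\ge1$. Move $\partial$ to the right past the $k$ copies of $U$. Passing the copy that has $i$ copies of $U$ on its left uses (3) on $U^{k-1-i}\xi\in M_{n+k-1-i}(F)$, so
$$\partial U^k\xi=\sum_{i=0}^{k-1}\bigl(N-2(n+k-1-i)\bigr)U^{k-1}\xi=\bigl(k(N-2n)-k(k-1)\bigr)U^{k-1}\xi=k(N-2n-k+1)\,U^{k-1}\xi .$$
Suppose $N<2n$. Then $N-2n-k+1\le -k<0$, so the scalar is a nonzero integer, hence nonzero in $K$. So $U^k\xi=0$ implies $U^{k-1}\xi=0$. As $U^k\xi=0$ for $k>N-n$, we descend to $\xi=0$. This proves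
$$\text{if }N<2n,\text{ then }\partial\text{ is injective on }M_n(F). \tag{4}$$

**Step 3: surjectivity.** Complementation $X\mapsto F\setminus X$ interchanges $\partial$ and $U$ on $M(F)$. Under it, $U:M_{n-1}(F)\to M_n(F)$ becomes $\partial:M_{N-n+1}(F)\to M_{N-n}(F)$. By (4) this is injective if $N<2(N-n+1)$, that is, if $N\ge2n-1$. In the bases of subsets, the matrix of $U:M_{n-1}(F)\to M_n(F)$ is the transpose of that of $\partial:M_n(F)\to M_{n-1}(F)$. So the latter is surjective for $N\ge2n-1$. Since $\Omega$ is infinite, every $(n-1)$-set lies in such an $F$, and $\partial:M_n\to M_{n-1}$ is surjective. By (2), if $ch=0$ with $h\in B_{n-1}$, then $h$ vanishes on $\partial M_n=M_{n-1}$, so $h=0$. As multiplication by $c$ raises the degree by one, it is injective on all of $B$. This is (a).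

**Step 4: the kernel.** We show by induction on $N$ that, for all $n$, the kernel of $\partial$ on $M_n(F)$ is spanned by the $e_S$ with $S$ a tableau of size $n$ in $F$. Since each element of $M_n$ lies in some $M_n(F)$, this proves (b). For $n=0$ the kernel is $M_0=Ke_\emptyset$. If $N<2n$ the kernel is $0$ by (4). This includes $N=0$, $n\ge1$. Now let $n\ge1$, $N\ge2n$, $\partial\xi=0$, and choose $a\in F$. Write $\xi=a\xi_1+\xi_0$ with $\xi_0,\xi_1$ not involving $a$. Then
$$0=\partial\xi=a\,\partial\xi_1+(\xi_1+\partial\xi_0),$$
and comparing the terms that involve $a$ gives $\partial\xi_1=0$. By induction $\xi_1=\sum_S\lambda_Se_S$ with $S$ tableaux of size $n-1$ in $F\setminus a$. Each $S$ uses $2n-2$ points, and $2n-2<N-1$, so there is a point $b_S\in F\setminus a$ not used by $S$. Put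
$$\xi'=\xi-\sum_S\lambda_S(a-b_S)e_S=\xi_0+\sum_S\lambda_Sb_Se_S .$$
Each $(a-b_S)e_S$ is, up to a scalar, $e_{S'}$ for a tableau $S'$ of size $n$ in $F$. So $\partial\xi'=0$, and $\xi'$ does not involve $a$. By induction $\xi'$ is in the span of the $e_T$ with $T$ in $F\setminus a$. Hence $\xi$ is in the required span. $\square$

**Lemma 2.** (a) $f\in B_n$ lies in $cB$ iff $f(e_S)=0$ for all tableaux $S$ of size $n$. (b) If $c\in V_1$, then $cB\cap A(G)=cA(G)$.

**Proof.** (a) If $f=ch$, we may take $h\in B_{n-1}$ (for $n=0$, $cB$ has nothing in degree $0$, so $f=0$). Then $f(e_S)=h(\partial e_S)=0$ by (2). Conversely, suppose $f$ vanishes on all $e_S$. If $n=0$, then $f(1)=0$ says $f=0$. If $n\ge1$, Lemma 1(b) says that $f$ vanishes on $\ker(\partial|_{M_n})$. So $h(\partial\xi):=f(\xi)$ is a well-defined linear form on $\partial M_n$, which is $M_{n-1}$ by Lemma 1(a). Thus $h\in B_{n-1}$, and $f=ch$ by (2).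

(b) Let $f=ch\in A(G)$ with $h\in B$. For $\sigma\in G$ we have $ch^\sigma=(ch)^\sigma=ch$, because $c^\sigma=c$. By Lemma 1(a), $h^\sigma=h$. So $h\in A(G)$. The other inclusion is clear. $\square$

## 4. Evaluation on disjoint atoms, and the cancellation problem

Lemma 2 tests one function at a time. To handle products we need to know $(fg)(e_S)$.

**Lemma 3.** Let $P$ be a set of atoms with pairwise disjoint supports. Define $\pi_P:B\to B(P)$ by $(\pi_Pf)(S)=f(e_S)$ for $f\in B_n$, $S\in[P]^n$. Then $\pi_P$ is an algebra homomorphism and $\pi_P(cB)=0$.

**Proof.** Every $S\in[P]^n$ is a tableau, so $\pi_P(cB)=0$ by Lemma 2(a). Also $\pi_P(1)=1$. For products, write $p=\sum_{\omega\in\operatorname{supp}p}a_p(\omega)\,\omega$ for each atom, and let $S\in[P]^{m+n}$. Multiplying out,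
$$e_S=\sum_s\Bigl(\prod_{p\in S}a_p(s(p))\Bigr)s(S),$$
where $s$ runs over the functions with $s(p)\in\operatorname{supp}p$ for all $p\in S$. Each $s$ is injective because the supports are disjoint, so $s(S)$ is an $(m+n)$-set, and its $m$-subsets are the sets $s(I)$ with $I\in[S]^m$. Hence for $f\in B_m$, $g\in B_n$
$$(fg)(e_S)=\sum_s\Bigl(\prod_{p\in S}a_p(s(p))\Bigr)\sum_{S=I\sqcup J,\ |I|=m}f(s(I))\,g(s(J)).$$
Exchange the two sums. For fixed $I,J$, a choice of $s$ is an independent choice of $s|_I$ and $s|_J$, and the coefficient is a product over $I$ times a product over $J$. So the sum over $s$ factorizes, and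
$$(fg)(e_S)=\sum_{S=I\sqcup J,\ |I|=m}f(e_I)\,g(e_J). \tag{5}$$
This is $(\pi_Pf\cdot\pi_Pg)(S)$. $\square$

**Degree one by hand.** Let $G$ have no finite orbits, let $0\ne c\in V_1$, and let $f,g\in V_1$ not be divisible by $c$. The support of $c$ is a nonempty union of orbits, hence infinite, so Section 3 applies. By Lemma 2 there are atoms $p,q$ with $f(p)\ne0\ne g(q)$. We shall see in Section 6 that $G$ can move any finite set of points off any other finite set. So there are translates of $p$ and $q$ with supports disjoint from each other and from anything used before; since $f,g,c$ are invariant, translates are atoms and have the same values. Using translates $p,p',q,q'$ with pairwise disjoint supports, (5) gives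
$$(fg)(pp')=2f(p)g(p),\qquad (fg)(qq')=2f(q)g(q),\qquad (fg)(pq)=f(p)g(q)+f(q)g(p).$$
If all three vanished, then $g(p)=0$ and $f(q)=0$, so the third would be $f(p)g(q)\neq0$, a contradiction. So $fg\notin cB$.

**Where this stops.** For $f\in V_m$, $g\in V_n$ not divisible by $c$, the natural attempt is the same. Take tableaux $S,T$ with $f(e_S)\ne0\neq g(e_T)$, move them apart, and evaluate $fg$ on $e_{S\cup T}$. One term of (5) is $f(e_S)g(e_T)\ne0$, but there are others, in which the part $I$ given to $f$ mixes atoms of $S$ and $T$. In degree one every part is a single atom, a translate of $p$ or $q$, so invariance gave us all values. For $m\ge2$ a mixed part can contain one atom from one translate and one from another. Invariance says nothing about its value, which can change when the translates are moved separately. And the terms really can cancel in $B(P)$: let $P=\{s,s',t,t'\}$ and let $f,g\in B_2(P)$ have $f(\{s,s'\})=f(\{s,t\})=1$, $g(\{t,t'\})=1$, $g(\{s',t'\})=-1$, and all other values $0$. Then $(fg)(P)=1\cdot1+1\cdot(-1)=0$.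

What we do have is infinitely many disjoint translates of $S$ and of $T$. This motivates a definition.

**Definition.** For $m\ge1$, call $f\in B_m(E)$ *large* if $\operatorname{supp}f$ contains infinitely many pairwise disjoint sets.

For example, the constant function $1$ in $B_m(E)$ is large when $E$ is infinite, while the indicator function of one set, which has square zero, is not. The whole problem is now: *is the product of two large functions nonzero?*

## 5. The product of two large functions is nonzero

**Lemma 4.** Let $E$ be a set and let $f\in B_m(E)$, $g\in B_n(E)$ be large ($m,n\ge1$). Then $fg\ne0$.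

This also follows from a theorem of M. Pouzet, RAIRO Theor. Inform. Appl. 42 (2008) 83–103. We give a direct proof.

Since the unknown mixed values are the trouble, we would like to make them uniform with Ramsey's theorem. But the theorem needs finitely many colors, and $K$ is infinite. Coloring only by "zero or nonzero" cannot suffice: over a field of characteristic $2$ the constant function $1$ in $B_1(\mathbb N)$ is nonzero on every point, and its square is constantly $2=0$. So we need a finite coloring that prevents cancellation. Over $\mathbb C$ we can color a number by the sector that contains it: if all first factors lie in one sector of angle $\pi/4$ and all second factors in another, then all products lie in one sector of angle $\pi/2$, and a nonempty sum of such numbers is not zero. It remains to choose a set $X$ in which all nonzero terms of $(fg)(X)$ have factors of the same two colors, and an ordering argument does this.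

To see the ordering at work, take $m=n=1$, with points $a_i,b_i$ such that $f(a_i)\neq0\neq g(b_i)$ for all $i$, and suppose that for each of $f,g$ the color on the $a_i$ does not depend on $i$, and likewise on the $b_i$. Order the types by $a<b$, and let each function choose the largest type on which it is nonzero. The function $g$ chooses $b$. If $f$ also chooses $b$, use $X=\{b_1,b_2\}$: both terms $f(b_1)g(b_2)$ and $f(b_2)g(b_1)$ are nonzero with the same colors. If $f$ chooses $a$, then $f(b_i)=0$, and on $X=\{b_1,a_2\}$ only $f(a_2)g(b_1)\ne0$ survives.

**Proof of Lemma 4.**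

**Step 1: reduction to countably many disjoint blocks, over $\mathbb C$.** A finite set meets only finitely many members of a disjoint family. So we can choose one after another pairwise disjoint sets $A_1,B_1,A_2,B_2,\dots$ with $A_i\in\operatorname{supp}f$ and $B_i\in\operatorname{supp}g$. Restrict $f$ and $g$ to subsets of the countable set $\bigcup_i(A_i\cup B_i)$. Restriction is a homomorphism, so it suffices to show that the product of the restrictions is nonzero. Their values are countably many and generate a countable field of characteristic $0$, which embeds in $\mathbb C$ by Fact 3. So assume $K=\mathbb C$.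

**Step 2: encoding finite sets by words.** The aim is to separate the shape of a set from its position. Let $k=m+n$ and list each block as $A_i\cup B_i=\{c_{i,1},\dots,c_{i,k}\}$ with $A_i=\{c_{i,1},\dots,c_{i,m}\}$. A *letter* is a nonempty subset of $[k]=\{1,\dots,k\}$. A *word* $u=\alpha_1\cdots\alpha_r$ is a finite sequence of letters; its length is $r$ and its norm is $\sum_j|\alpha_j|$. For $Q=\{i_1<\dots<i_r\}\subset\mathbb N$ put
$$u(Q)=\{c_{i_j,t}:1\le j\le r,\ t\in\alpha_j\}.$$
Every finite subset of $\bigcup_i(A_i\cup B_i)$ is $u(Q)$ for exactly one pair $(u,Q)$: $Q$ is the set of indices of blocks that it meets, and the letters are its traces on these blocks. Its cardinality is the norm of $u$. For example, if $m=n=1$, then $\{c_{2,1},c_{5,1},c_{5,2}\}$ is $u(\{2,5\})$ with $u=\{1\}\{1,2\}$, of norm $3$. There are finitely many words of norm $m$ or $n$, as their length is at most their norm and there are finitely many letters.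

**Step 3: making the colors uniform.** Partition $\mathbb C$ into nine classes: $\{0\}$ and eight half-open sectors $\{z\neq0:\arg z\in[a,a+\pi/4)\}$. For a word $u$ of norm $m$ and length $r$, color $Q\in[\mathbb N]^r$ by the class of $f(u(Q))$. Apply Ramsey's theorem successively, passing to a smaller infinite set each time, for the finitely many words of norm $m$ (with $f$) and then those of norm $n$ (with $g$). We obtain an infinite $I\subseteq\mathbb N$ such that, for every word $u$ of norm $m$ and length $r$, the class of $f(u(Q))$ is the same for all $Q\in[I]^r$, and likewise for $g$ and words of norm $n$. Let $W_f$ be the set of words of norm $m$ for which the class of $f$ is not $\{0\}$, and define $W_g$ similarly with norm $n$. The one-letter word $\{1,\dots,m\}$ is in $W_f$, since it gives the sets $A_i$, and the one-letter word $\{m+1,\dots,k\}$ is in $W_g$, since it gives the $B_i$. So both are nonempty.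

**Step 4: extremal words.** Let $\ell_f,\ell_g$ be the maximal lengths of words in $W_f,W_g$. Order the letters totally in any way, and order words of equal length lexicographically. Let $u$ be the largest word of length $\ell_f$ in $W_f$, and $v$ the largest word of length $\ell_g$ in $W_g$. For words $u',v'$ let $\operatorname{Sh}(u',v')$ be the set of words $w$ whose positions can be partitioned into two sets on which $w$ reads $u'$ and $v'$, respectively. We need the following monotonicity.

*Claim.* Let $u'\le u$ and $v'\le v$, with equal lengths in each case, and let $w'\in\operatorname{Sh}(u',v')$. Then some $w''\in\operatorname{Sh}(u,v)$ has $w''\ge w'$, with $w''>w'$ if $(u',v')\ne(u,v)$.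

Indeed, fix a partition of the positions of $w'$ that exhibits it in $\operatorname{Sh}(u',v')$. Replace $u'$ by $u$ in its positions. If $u'\ne u$, the first position of the word that changes is the one carrying the first letter where $u'$ and $u$ differ; there the letter increases, so the word strictly increases. If $u'=u$, nothing changes. Now replace $v'$ by $v$ in its positions, with the same effect. The result is in $\operatorname{Sh}(u,v)$ and has the stated property.

**Step 5: evaluation at the largest shuffle.** Let $w=\max\operatorname{Sh}(u,v)$. It has length $L=\ell_f+\ell_g$ and norm $m+n$. Choose $D\in[I]^L$ and put $X=w(D)$, a set of $m+n$ points. We show $(fg)(X)\ne0$. Consider a nonzero term $f(Y)g(Z)$ of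
$$(fg)(X)=\sum_{X=Y\sqcup Z,\ |Y|=m,\ |Z|=n}f(Y)\,g(Z),$$
and write $Y=u'(Q)$, $Z=v'(Q')$. Here $Q,Q'\subseteq D\subseteq I$ and $u',v'$ have norms $m,n$. As $f(Y)\ne0\ne g(Z)$, we have $u'\in W_f$ and $v'\in W_g$. Every block with index in $D$ meets $X$, so $Q\cup Q'=D$. Hence
$$L\le|Q|+|Q'|\le\ell_f+\ell_g=L .$$
So equality holds throughout: $Q\cap Q'=\emptyset$, $|Q|=\ell_f$ and $|Q'|=\ell_g$. This is what the maximal lengths are for: no block is shared between $Y$ and $Z$. Therefore the trace of $X$ on each block goes entirely to $Y$ or entirely to $Z$, which means $w\in\operatorname{Sh}(u',v')$. By the choice of $u,v$ we have $u'\le u$ and $v'\le v$. If $(u',v')\ne(u,v)$, the claim would give a word in $\operatorname{Sh}(u,v)$ larger than $w$, a contradiction. So $u'=u$ and $v'=v$.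

Thus in all nonzero terms $f(Y)$ lies in one fixed sector $\arg\in[a,a+\pi/4)$, namely the class of $u$ for $f$, and $g(Z)$ in one fixed sector $\arg\in[b,b+\pi/4)$. The products all have argument in $[a+b,a+b+\pi/2)$. Multiplying by $e^{-i(a+b+\pi/4)}$ brings all arguments into $[-\pi/4,\pi/4)$, so all terms get positive real part. There is at least one nonzero term: since $w\in\operatorname{Sh}(u,v)$, $D$ splits into $Q\sqcup Q'$ with $X=u(Q)\sqcup v(Q')$, and $f(u(Q))\ne0\ne g(v(Q'))$ because $u\in W_f$, $v\in W_g$. Hence $(fg)(X)\ne0$. $\square$

## 6. Every nonzero $c\in V_1$ is prime when there are no finite orbits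

**Proof of Theorem A.** Let $G$ have no finite orbits and let $0\ne c\in V_1$. The set $\Omega_1=\{c\ne0\}$ is nonempty and a union of orbits, hence infinite, so Sections 3 and 4 apply. Put $J=cA(G)$, a graded ideal contained in $\bigoplus_{n\ge1}V_n$. So $1\notin J$ and $c$ is not a unit. It remains to show that $a,b\in A(G)\setminus J$ implies $ab\notin J$.

**Step 1: separation.** We show: for finite $\Delta,\Gamma\subset\Omega$ there is $\sigma\in G$ with $\Delta\sigma\cap\Gamma=\emptyset$. Otherwise
$$G=\bigcup_{\delta\in\Delta,\ \eta\in\Gamma}\{\sigma\in G:\delta\sigma=\eta\}.$$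
Each set here is empty or a right coset of the stabilizer of $\delta$, whose index is the size of the orbit of $\delta$, which is infinite. This contradicts Fact 2.

**Step 2: homogeneous elements.** Let $f\in V_m$ and $g\in V_n$ be outside $J$; we show $fg\notin J$. If $m=0$ or $n=0$, one factor is a nonzero scalar and this is clear. Let $m,n\ge1$. By Lemma 2(b), $f,g\notin cB$. By Lemma 2(a) there are tableaux $S,T$ of sizes $m,n$ with $f(e_S)\ne0\ne g(e_T)$.

Since $c$ is invariant, an element $\sigma\in G$ sends the atom $c(y)x-c(x)y$ to $c(y\sigma)\,x\sigma-c(x\sigma)\,y\sigma$, which is an atom, and sends points of $\Omega_0$ to points of $\Omega_0$. So $G$ maps tableaux to tableaux, $e_{S\sigma}$ is the image of $e_S$, and by invariance $f(e_{S\sigma})=f(e_S)$, $g(e_{T\sigma})=g(e_T)$. Using Step 1 repeatedly, each time avoiding the finite set of points used so far, choose $\sigma_1,\tau_1,\sigma_2,\tau_2,\dots\in G$ such that the point sets of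
$$S\sigma_1,\ T\tau_1,\ S\sigma_2,\ T\tau_2,\ \dots$$
are pairwise disjoint. Let $P$ be the set of all atoms in these tableaux. Their supports are pairwise disjoint, within one tableau by definition and between tableaux by the choice. The sets $S\sigma_i\in[P]^m$ are pairwise disjoint, and $(\pi_Pf)(S\sigma_i)=f(e_S)\ne0$. So $\pi_Pf$ is large, and in the same way $\pi_Pg$ is large. By Lemmas 3 and 4,
$$\pi_P(fg)=\pi_P(f)\,\pi_P(g)\ne0,$$
while $\pi_P(cB)=0$. Hence $fg\notin cB$, and $cB\supseteq J$.

**Step 3: general elements.** Let $a,b\in A(G)\setminus J$. Let $a_m$ and $b_n$ be their homogeneous components of lowest degree not in $J$. The component of $ab$ of degree $m+n$ is $\sum_{i+j=m+n}a_ib_j$. In every term other than $a_mb_n$, either $i<m$ and $a_i\in J$, or $j<n$ and $b_j\in J$. So this component is congruent to $a_mb_n$ modulo $J$, and $a_mb_n\notin J$ by Step 2. As $J$ is graded, it contains all components of its elements, so $ab\notin J$.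

Hence $c$ is prime. Taking $c=\varepsilon$ proves the conjecture. $\blacksquare$

## 7. A finite orbit gives a nilpotent outside $cA(G)$

**Proof of Theorem B.** Theorem A gives (i)$\Rightarrow$(ii). A prime ideal is radical, so (ii)$\Rightarrow$(iii). For (iii)$\Rightarrow$(i) we generalize the example $K[x,y]/(y^2)$ of Section 1. Suppose $G$ has a finite orbit $O$, $|O|=s\ge1$. Let $y\in B_s$ have $y(O)=1$ and $y(X)=0$ for $X\ne O$. It is invariant because $O$ is an orbit, so $y\in V_s$, and $y^2=0\in cA(G)$.

We show $y\notin cA(G)$ by exhibiting a tableau. Since $\Omega_1$ is infinite, we can choose distinct points $z_o\in\Omega_1\setminus O$, one for each $o\in O\cap\Omega_1$. Let $S$ consist of the atoms $c(z_o)o-c(o)z_o$ for $o\in O\cap\Omega_1$ and the atoms $o$ for $o\in O\cap\Omega_0$. This is a tableau of size $s$. When $e_S$ is multiplied out, the monomial $O$ has coefficient $\prod_{o\in O\cap\Omega_1}c(z_o)$, and every other monomial contains some $z_o\notin O$. So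
$$y(e_S)=\prod_{o\in O\cap\Omega_1}c(z_o)\ne0 .$$
By Lemma 2(a), $y\notin cB$, so $y\notin cA(G)$, and $cA(G)$ is not radical. $\blacksquare$

## 8. Non-zero-divisors modulo $cB$, without a group

In Theorem A the group made both functions large. If only one of them is known to be large, the product can still be controlled.

**Lemma 5.** If $f\in B_m(E)$ is large and $g\in B_n(E)$ satisfies $fg=0$, then $g=0$.

**Proof.** We use induction on $n$, for all $E$, $m$ and $f$ simultaneously. For $n=0$, $g$ is a scalar and $f\ne0$, so $g=0$. Let $n\ge1$ and let $p\in E$ be any point.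

**Step 1: split off the point $p$.** For $h\in B_j(E)$ let $h_0$ be its restriction to $E\setminus p$, and for $j\ge1$ let $h_p\in B_{j-1}(E\setminus p)$ be given by $h_p(S)=h(S\cup p)$. Restricting $fg=0$ gives $f_0g_0=0$. Evaluating $fg=0$ on sets $S\cup p$, and sorting the terms by whether $p$ goes to $f$ or to $g$, gives $f_0g_p+f_pg_0=0$. Multiply the latter by $f_0$ and use $f_0g_0=0$ to obtain
$$f_0^2\,g_p=0 .$$

**Step 2: $f_0^2$ is large.** First, $f_0$ is large, since only one member of a disjoint family can contain $p$. Suppose $f_0^2$ were not large. Then there is no infinite disjoint family in $\operatorname{supp}f_0^2$, so choosing disjoint members one after another must stop at a finite maximal disjoint family. Let $T$ be its union, a finite set. By maximality every member of $\operatorname{supp}f_0^2$ meets $T$. So the restriction of $f_0$ to $E\setminus(\{p\}\cup T)$ has square zero. But this restriction is large, because only finitely many members of a disjoint family meet $T$. This contradicts Lemma 4.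

**Step 3: induction.** Apply the induction hypothesis on the set $E\setminus p$ to the large function $f_0^2$, of degree $2m$, and to $g_p$, of degree $n-1$. It gives $g_p=0$, so $g$ vanishes on all $n$-sets containing $p$. As $p$ was arbitrary and $n\ge1$, $g=0$. $\square$

**Theorem C.** Let $c\in B_1$ have infinite support and let $f\in B_m$, $m\ge1$. Suppose there are infinitely many tableaux $S$ of size $m$, with pairwise disjoint point sets, such that $f(e_S)\ne0$. Then $f$ is not a zero divisor modulo $cB$: if $g\in B$ and $fg\in cB$, then $g\in cB$.

**Proof.** As $c$ and $f$ are homogeneous, $fg\in cB$ holds iff it holds for each homogeneous component of $g$. So we may take $g\in B_n$. Suppose $g\notin cB$. By Lemma 2(a) there is a tableau $T$ of size $n$ with $g(e_T)\ne0$. Let $P$ be the union of $T$ and those of the given tableaux whose point sets are disjoint from that of $T$; these are all but finitely many. The atoms in $P$ have pairwise disjoint supports. Then $\pi_Pf$ is large, and $\pi_Pg\ne0$ because $(\pi_Pg)(T)=g(e_T)$. But $\pi_P(f)\pi_P(g)=\pi_P(fg)=0$ by Lemma 3, which contradicts Lemma 5. $\square$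

## 9. An inequality for numbers of orbits

**Corollary D.** Let $G$ have no finite orbits and finitely many orbits on $n$-sets for all $n$, say $f_n$ of them. Put $g_0=1$ and $g_n=f_n-f_{n-1}$ for $n\ge1$. If $g_m,g_n\ge1$, then $g_{m+n}\ge g_m+g_n-1$.

For instance, in Proposition 0 with $r=3$ we have $f_n=\binom{n+2}{2}$ and $g_n=n+1$, and the inequality is an equality: $m+n+1=(m+1)+(n+1)-1$.

**Proof.** Take $K=\mathbb C$. Then $\dim V_n=f_n$. Let $R=A(G)/\varepsilon A(G)$, graded with $R_n=V_n/\varepsilon V_{n-1}$ for $n\ge 1$ and $R_0=V_0$. Multiplication by $\varepsilon$ is injective by Lemma 1(a), so $\dim R_n=g_n$. By Theorem A, $R$ is a domain. Let $N$ be the kernel of the multiplication map $R_m\otimes R_n\to R_{m+n}$. It has dimension at least $g_mg_n-g_{m+n}$, and it contains no nonzero pure tensor, because a product of nonzero elements of $R$ is nonzero.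

If $N=0$, then $g_{m+n}\ge g_mg_n\ge g_m+g_n-1$, the last step because $(g_m-1)(g_n-1)\ge0$. If $N\ne0$, then $\mathbb P(N)$ is a linear subspace of $\mathbb P(R_m\otimes R_n)=\mathbb P^{g_mg_n-1}$, of dimension at least $g_mg_n-1-g_{m+n}$. It misses the Segre variety, which consists of the classes of nonzero pure tensors and has dimension $(g_m-1)+(g_n-1)$. By Fact 4,
$$(g_mg_n-1-g_{m+n})+(g_m+g_n-2)<g_mg_n-1,$$
that is, $g_{m+n}>g_m+g_n-2$. $\square$

## 10. Characteristic $p$: divided powers

**Remark E.** The hypothesis on the characteristic cannot be dropped. Let $\operatorname{char}K=p>0$ and $G=\operatorname{Sym}(\Omega)$, which has no finite orbits. Let $\gamma_n\in V_n$ be constantly $1$, so that $V_n=K\gamma_n$, $\gamma_1=\varepsilon$, and, as in Section 1, $\gamma_i\gamma_j=\binom{i+j}{i}\gamma_{i+j}$. The degree-$p$ part of $\varepsilon A(G)$ is spanned by $\varepsilon\gamma_{p-1}=p\gamma_p=0$, so $\gamma_p\notin\varepsilon A(G)$. On the other hand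
$$\gamma_p^{\,p}=\frac{(p^2)!}{(p!)^p}\,\gamma_{p^2}.$$
The $p$-adic valuation of $(p^2)!$ is $p+1$ and that of $(p!)^p$ is $p$, so the coefficient has valuation $1$ and $\gamma_p^{\,p}=0\in\varepsilon A(G)$. Hence $\varepsilon A(G)$ is not radical and $\varepsilon$ is not prime. The proof of Theorem A uses characteristic zero at two places: in Step 2 of Lemma 1, where certain nonzero integers must stay nonzero in $K$, and in Lemma 4, where the values are embedded in $\mathbb C$.
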